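# Counting points of Hausdorff spaces by cellularity, $\pi$-character and o-tightness

## The bound $2^{c(X)\pi\chi(X)^{ot(X)}}$ and its first tests

The question comes from Nathan Carlson, "New bounds on the cardinality of Hausdorff spaces and regular spaces", arXiv:2301.06220 (2023):

> If $X$ is Hausdorff, is $|X|\le 2^{c(X)\pi\chi(X)^{ot(X)}}$?

The exponent is $c(X)\cdot\pi\chi(X)^{ot(X)}$. The answer one would first guess is *yes*. The inequality is known for regular Hausdorff spaces, and more generally for quasiregular Hausdorff spaces (defined below). The definition of $ot$ also looks made for a counting argument. Let us recall the definitions and test the guess before trying to prove it.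

All cardinal functions here are at least $\omega$: we add $\omega$ when needed.

**Definition (cellularity).** $c(X)$ is the supremum of the sizes of families of pairwise disjoint nonempty open subsets of $X$, plus $\omega$. If $c(X)=\omega$ we say that $X$ is ccc. We use the textbook fact that every power of $\{0,1\}$ is ccc.

**Definition ($\pi$-character).** A local $\pi$-base at $x$ is a family $\mathcal B$ of nonempty open sets such that every neighborhood of $x$ contains a member of $\mathcal B$. The members need not contain $x$. $\pi\chi(x,X)$ is the least size of a local $\pi$-base at $x$, and $\pi\chi(X)=\sup_x\pi\chi(x,X)+\omega$. For example, the intervals with rational endpoints that avoid $0$ form a local $\pi$-base at $0$ in $\mathbb R$.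

**Definition (o-tightness, introduced by Tkachenko).** $ot(X)$ is the least infinite cardinal $\kappa$ such that whenever $\mathcal U$ is a family of open sets and $x\in\overline{\bigcup\mathcal U}$, there is $\mathcal V\subseteq\mathcal U$ with $|\mathcal V|\le\kappa$ and $x\in\overline{\bigcup\mathcal V}$.

**Definition (regular open, semiregular, quasiregular).** An open set $U$ is regular open if $U=\operatorname{int}\overline U$. The interval $(0,1)\subseteq\mathbb R$ is regular open, and $(0,1)\cup(1,2)$ is not. A space is semiregular if it has a base of regular open sets. It is quasiregular if every nonempty open set contains the closure of some nonempty open set.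

To see these notions apart, refine the topology of $\mathbb R$ by declaring $K=\{1/n:n\ge1\}$ closed. This space is Hausdorff. It is not semiregular. Indeed, a regular open $O$ with $0\in O\subseteq(-1,1)\setminus K$ would contain some $(-\varepsilon,\varepsilon)\setminus K$, and the closure of the latter contains $(-\varepsilon,\varepsilon)$, so $O=\operatorname{int}\overline O$ would meet $K$. It is quasiregular, because every nonempty open set contains an ordinary open interval away from $K\cup\{0\}$, and hence a compact interval inside it, which is the closure of its interior.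

The following lemma will be used three times.

**Lemma 1.** Let $\mathcal U$ be a family of open subsets of $X$. There is $\mathcal V\subseteq\mathcal U$ with $|\mathcal V|\le c(X)$ such that $\bigcup\mathcal V$ is dense in $\bigcup\mathcal U$. Consequently $ot(X)\le c(X)$.

**Proof.** By Zorn's lemma take a maximal disjoint family $\mathcal P$ of nonempty open sets each contained in some member of $\mathcal U$. Then $|\mathcal P|\le c(X)$. For $P\in\mathcal P$ choose $U_P\in\mathcal U$ with $P\subseteq U_P$, and let $\mathcal V=\{U_P:P\in\mathcal P\}$. If a nonempty open $O\subseteq\bigcup\mathcal U$ missed $\bigcup\mathcal V$, then $O\cap U\ne\emptyset$ for some $U\in\mathcal U$, and $O\cap U$ could be added to $\mathcal P$, contradicting maximality. So $\bigcup\mathcal V$ is dense in $\bigcup\mathcal U$, and the two unions have the same closure. This gives $ot(X)\le c(X)$. $\square$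

Now some tests.

*Discrete spaces.* If $D_\lambda$ is discrete of infinite size $\lambda$, then $c=\lambda$ and $\pi\chi=ot=\omega$. The bound $2^{\lambda\cdot\omega^\omega}$ exceeds $\lambda$.

*Cubes.* For infinite $\mu$, $\{0,1\}^\mu$ has $c=\omega$, hence $ot=\omega$ by Lemma 1. Also $\pi\chi(\{0,1\}^\mu)=\mu$. The inequality $\le$ holds because each point has a neighborhood base of size $\mu$. For $\ge$ we may assume that $\mu$ is uncountable. Given fewer than $\mu$ nonempty open sets, shrink each to a set determined by a finite partial function. The domains of these functions together have size less than $\mu$, so some coordinate $\alpha$ lies in none of them, and then the neighborhood $\{c:c(\alpha)=x(\alpha)\}$ of $x$ contains none of the given sets. The guess says $2^\mu\le2^{\mu^\omega}$, which is true.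

*A space with large o-tightness.* For infinite $\rho$ let $T_\rho=\rho\cup\{\infty\}$, with the points of $\rho$ isolated and with neighborhoods $\{\infty\}\cup(\rho\setminus A)$, $|A|<\rho$, of $\infty$. These sets are clopen, so $T_\rho$ is regular Hausdorff. We claim
$$c(T_\rho)=\pi\chi(T_\rho)=ot(T_\rho)=\rho .$$
Every nonempty open set contains a point of $\rho$, so $c(T_\rho)=\rho$, and the singletons of points of $\rho$ form a local $\pi$-base at $\infty$. Fewer than $\rho$ nonempty open sets cannot form one when $\rho>\omega$: pick a point of $\rho$ in each, and remove these points from a neighborhood of $\infty$. Next, $\infty$ is in the closure of the union of all singletons $\{\alpha\}$, $\alpha<\rho$, but not in the closure of the union of fewer than $\rho$ of them. So $ot(T_\rho)\ge\rho$, and Lemma 1 gives equality. The guess holds trivially for $T_\rho$, which has only $\rho$ points.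

*Sums.* In a topological sum, $\pi\chi$ and $ot$ are the suprema over the summands: both are computed inside the open summand containing the point. A sum of at most $\kappa$ spaces with $c\le\kappa$ has $c\le\kappa$. Sums preserve "Hausdorff" and "semiregular". Thus $\{0,1\}^{\mathfrak c}\oplus D_{\mathfrak c}$ has $c=\pi\chi=\mathfrak c$, $ot=\omega$ and size $2^{\mathfrak c}$, while the bound is $2^{\mathfrak c\cdot\mathfrak c^\omega}=2^{\mathfrak c}$. The guess survives, with equality.

All tests are passed. Nevertheless the guess is wrong: there is in ZFC a Hausdorff, even semiregular, space with exactly the parameters of the last example, except that only $\pi\chi\le\mathfrak c$ is claimed, and with $2^{2^{\mathfrak c}}$ points. To see where such a space could hide, let us try to prove the guess.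

## Coding neighborhoods by pieces of a local $\pi$-base

Let $X$ be Hausdorff. For each $x$ fix a local $\pi$-base $\mathcal B_x$ with $|\mathcal B_x|\le\pi\chi(X)$. For an open $U\ni x$ put
$$G_{x,U}=\bigcup\{B\in\mathcal B_x:B\subseteq U\}.$$
If $O$ is an open neighborhood of $x$, then $O\cap U$ contains a member of $\mathcal B_x$. Hence $x\in\overline{G_{x,U}}$, and o-tightness gives $\mathcal V_{x,U}\subseteq\{B\in\mathcal B_x:B\subseteq U\}$ with $|\mathcal V_{x,U}|\le ot(X)$ and $x\in\overline{\bigcup\mathcal V_{x,U}}$. For fixed $x$ there are at most $\pi\chi(X)^{ot(X)}$ such families. Put $W'_{x,U}=\operatorname{int}\overline{\bigcup\mathcal V_{x,U}}$, let $\theta=c(X)\cdot\pi\chi(X)^{ot(X)}$, and list these sets as $W'_{x,\alpha}$, $\alpha<\theta$.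

Suppose $|X|>2^\theta$ and order $X$ linearly. For $x<y$ choose disjoint open $U\ni x$ and $V\ni y$. Then $W'_{x,U}\subseteq\operatorname{int}\overline U$ and $W'_{y,V}\subseteq\operatorname{int}\overline V$ are disjoint, so we can color the pair by some $(\alpha,\beta)$ with $W'_{x,\alpha}\cap W'_{y,\beta}=\emptyset$. The Erdős–Rado theorem $(2^\theta)^+\to(\theta^+)^2_\theta$ gives $H\subseteq X$ of size $\theta^+$ on which the color is a constant $(\alpha,\beta)$. We want to contradict $c(X)\le\theta$ with the sets $O_x=W'_{x,\alpha}\cap W'_{x,\beta}$, $x\in H$. For $x<y$ in $H$ they are disjoint, since $O_x\cap O_y\subseteq W'_{x,\alpha}\cap W'_{y,\beta}$.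

The argument stops exactly here: nothing says that $O_x\ne\emptyset$. O-tightness supplies *some* small family whose union has $x$ in its closure, and two such choices may be disjoint. In $\mathbb R$ at $x=0$, with the $\pi$-base above, the rational intervals to the left of $0$ are a legitimate choice, and so are those to the right. In $\mathbb R$ a more symmetric choice repairs this, but in general no repair exists. If the families could always be chosen so that the sets $W'_{x,U}$ for the same $x$ meet pairwise, the argument would go through and prove the inequality, which Theorem 2 below refutes.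

There is a way to pay for the missing property: ask that the small subfamily have union *dense* in $G_{x,U}$. This gives what remains true for all Hausdorff spaces.

**Theorem 1.** For every Hausdorff space $X$,
$$|X|\le 2^{\,c(X)\cdot\pi\chi(X)^{\min\{c(X),\pi\chi(X)\}}}\qquad\bigl(\text{hence }|X|\le2^{\pi\chi(X)^{c(X)}}\bigr).$$
So the inequality in the question holds for every Hausdorff $X$ with $ot(X)\ge\min\{c(X),\pi\chi(X)\}$, in particular if $c(X)=\omega$ or $\pi\chi(X)=\omega$ or $ot(X)=c(X)$.

**Proof.** Let $\kappa=c(X)$, $\mu=\pi\chi(X)$, $\nu=\min\{\kappa,\mu\}$, $\theta=\kappa\cdot\mu^\nu$. Keep $\mathcal B_x$ (now $|\mathcal B_x|\le\mu$) and $G_{x,U}\neq\emptyset$, and put $W_{x,U}=\operatorname{int}\overline{G_{x,U}}$.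

**Step 1: each point has few codes.** The family $\{B\in\mathcal B_x:B\subseteq U\}$ has a subfamily of size at most $\nu$ whose union is dense in $G_{x,U}$: if $\nu=\mu$ take the whole family, and if $\nu=\kappa$ apply Lemma 1. The subfamily determines $\overline{G_{x,U}}$, hence $W_{x,U}$. So $\{W_{x,U}:x\in U\text{ open}\}$ has at most $\mu^\nu\le\theta$ members. List it, perhaps with repetitions, as $\{W_{x,\alpha}:\alpha<\theta\}$.

**Step 2: codes of one point meet.** For open $U,U'\ni x$ we have $W_{x,U}\cap W_{x,U'}\supseteq G_{x,U}\cap G_{x,U'}\supseteq G_{x,U\cap U'}\ne\emptyset$.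

**Step 3: distinct points have disjoint codes.** If $x\ne y$, take disjoint open $U\ni x$, $V\ni y$. Since $V$ is open and misses $U$, it misses $\overline U$. The open set $\operatorname{int}\overline U$ then misses $V$, hence $\overline V$. So $W_{x,U}\cap W_{y,V}\subseteq\operatorname{int}\overline U\cap\operatorname{int}\overline V=\emptyset$.

**Step 4: Erdős–Rado.** Suppose $|X|>2^\theta$. Order $X$ linearly and color $x<y$ by some $(\alpha,\beta)\in\theta\times\theta$ with $W_{x,\alpha}\cap W_{y,\beta}=\emptyset$, using Step 3. There is $H\subseteq X$ with $|H|=\theta^+$ and one color $(\alpha,\beta)$. The open sets $O_x=W_{x,\alpha}\cap W_{x,\beta}$, $x\in H$, are nonempty by Step 2 and pairwise disjoint, since $O_x\cap O_y\subseteq W_{x,\alpha}\cap W_{y,\beta}=\emptyset$ for $x<y$. This contradicts $c(X)=\kappa<\theta^+$.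

**Step 5: the consequences.** Since $\kappa\le2^\kappa\le\mu^\kappa$ and $\mu^\nu\le\mu^\kappa$, we have $\kappa\cdot\mu^\nu\le\mu^\kappa$. This is the second bound. If $ot(X)\ge\nu$ then $\pi\chi(X)^{ot(X)}\ge\mu^\nu$ and the question's inequality follows. The three special cases are instances, because $ot(X)\ge\omega$. $\square$

So a counterexample must have $c$ and $\pi\chi$ uncountable and $ot$ below both. Here is the theorem that provides one.

**Theorem 2.** For every infinite cardinal $\kappa$ there is a semiregular Hausdorff space $X_\kappa$ with $c(X_\kappa)=\kappa$, $\pi\chi(X_\kappa)\le\kappa$, $ot(X_\kappa)=\omega$ and $|X_\kappa|=2^{2^\kappa}$.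

For $X=X_{\mathfrak c}$ we get
$$2^{c(X)\pi\chi(X)^{ot(X)}}\le2^{\mathfrak c\cdot\mathfrak c^\omega}=2^{\mathfrak c}<2^{2^{\mathfrak c}}=|X|,$$
so the inequality fails for Hausdorff spaces. The same computation works for any $\kappa$ with $\kappa^\omega=\kappa$.

## Points as filters of regular open sets

We must produce a huge number of points with little open structure. A good way is to fix the open structure first, as the regular open sets of an auxiliary space $Z$, and to let points be filters. Recall that for open $G$ the set $\operatorname{int}\overline G$ is regular open, contains $G$, and misses every open set that $G$ misses. The family $RO(Z)$ of regular open sets is closed under finite intersections, since $\operatorname{int}\overline{U\cap U'}\subseteq\operatorname{int}\overline U\cap\operatorname{int}\overline{U'}$. Also $Z\setminus\overline U\in RO(Z)$ for open $U$: $\operatorname{int}\overline{Z\setminus\overline U}=Z\setminus\overline{\operatorname{int}\overline U}=Z\setminus\overline U$. Clopen sets are regular open.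

Let $X$ be a set, and for each $\xi\in X$ let $F_\xi\subseteq RO(Z)$ be a filter: upward closed in $RO(Z)$, closed under finite intersections, with $Z\in F_\xi$ and $\emptyset\notin F_\xi$. For $U\in RO(Z)$ let
$$[U]=\{\xi\in X:U\in F_\xi\}.$$
For example, if $Z$ is regular, $X=Z$ and $F_x=\{U\in RO(Z):x\in U\}$, then $[U]=U$ and the sets $[U]$ are a base of the old topology.

**Lemma 2.** Assume that
$$[U]\ne\emptyset\quad\text{for every nonempty }U\in RO(Z).\tag{1}$$
Then the sets $[U]$ form a base of a topology on $X$, and:

(a) $[U]\cap[U']=[U\cap U']$; $U\subseteq U'$ implies $[U]\subseteq[U']$; and $[U]$ meets $[U']$ if and only if $U$ meets $U'$.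

(b) $X$ is semiregular, and $c(X)\le c(Z)$.

(c) If for all $\xi\ne\xi'$ some member of $F_\xi$ is disjoint from some member of $F_{\xi'}$, then $X$ is Hausdorff.

(d) If $\mathcal R\subseteq RO(Z)\setminus\{\emptyset\}$ and every $U\in F_\xi$ contains a member of $\mathcal R$, then $\{[R]:R\in\mathcal R\}$ is a local $\pi$-base at $\xi$.

(e) Suppose that for each $\xi$ and each $\mathcal W\subseteq RO(Z)$ such that every $U\in F_\xi$ meets $\bigcup\mathcal W$, there is a countable $\mathcal W'\subseteq\mathcal W$ such that every $U\in F_\xi$ meets $\bigcup\mathcal W'$. Then $ot(X)=\omega$.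

**Proof.** (a) The inclusion $[U]\cap[U']\subseteq[U\cap U']$ is closure under intersections. The reverse inclusion and monotonicity are upward closure. Since $[\emptyset]=\emptyset$, (1) gives $[U\cap U']\ne\emptyset$ if and only if $U\cap U'\ne\emptyset$. As $[Z]=X$, the sets $[U]$ are a base.

(b) We show that $[U]$ is regular open. Let $\xi\in\operatorname{int}\overline{[U]}$ and choose $V\in F_\xi$ with $[V]\subseteq\overline{[U]}$. If $V\not\subseteq\overline U$, then $W=V\setminus\overline U=V\cap(Z\setminus\overline U)$ is nonempty and regular open. So $[W]$ is a nonempty open subset of $[V]\subseteq\overline{[U]}$ that misses $[U]$ by (a), which is impossible. Thus $V\subseteq\overline U$, so $V\subseteq\operatorname{int}\overline U=U$ and $\xi\in[U]$. For cellularity, shrink a disjoint family of nonempty open sets of $X$ to nonempty sets $[U_i]$. By (a) the $U_i$ are pairwise disjoint and nonempty.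

(c) Disjoint $U\in F_\xi$, $U'\in F_{\xi'}$ give disjoint neighborhoods $[U]$, $[U']$.

(d) Each $[R]$ is nonempty by (1). A neighborhood of $\xi$ contains some $[U]$ with $U\in F_\xi$, and $R\subseteq U$ gives $[R]\subseteq[U]$.

(e) Let $\mathcal U$ be a family of open sets with $\xi\in\overline{\bigcup\mathcal U}$, and let $\mathcal W=\{W\in RO(Z):[W]\subseteq O\text{ for some }O\in\mathcal U\}$. Then $\bigcup\mathcal U=\bigcup_{W\in\mathcal W}[W]$. For $U\in F_\xi$ the neighborhood $[U]$ meets some $[W]$, $W\in\mathcal W$, so $U$ meets $W$. Take $\mathcal W'$ as assumed, and for $W\in\mathcal W'$ choose $O_W\in\mathcal U$ with $[W]\subseteq O_W$. Every $U\in F_\xi$ meets some $W\in\mathcal W'$, so $[U]$ meets $[W]\subseteq O_W$. Hence $\xi\in\overline{\bigcup_{W\in\mathcal W'}O_W}$. $\square$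

It remains to find $Z$ with small cellularity and $2^{2^\kappa}$ filters that are pairwise separated, have few $\pi$-generators, and have the countability property (e).

## Voting by a dense set of size $\kappa$, and two filters that each fail

**The voters.** Let $|Y|=2^\kappa$ and $\Lambda=\{0,1\}^Y$, so $|\Lambda|=2^{2^\kappa}$. By the Hewitt–Marczewski–Pondiczery theorem $\{0,1\}^Y$ has a dense subset $N$ with $|N|=\kappa$. In our case the proof is one line. Take $Y=\{0,1\}^\kappa$ and let $N$ be the set of characteristic functions of its $\kappa$ many clopen subsets. Any prescription of finitely many values at distinct points of $\{0,1\}^\kappa$ is realized by a clopen set. Moreover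
$$\text{for finite }F\subseteq Y\text{ and }p\in\Lambda,\text{ infinitely many }n\in N\text{ agree with }p\text{ on }F.\tag{2}$$
Otherwise a nonempty open set would contain only finitely many points of $N$. Removing them would leave an open set, nonempty because $\{0,1\}^Y$ has no isolated points, which misses $N$. From now on $N$ carries the *discrete* topology.

For $p\neq q$ in $\Lambda$ fix $f(p,q)=f(q,p)\in Y$ at which $p$ and $q$ differ. Say that *$n\in N$ sides with $p$ against $q$* if $n(f(p,q))=p(f(p,q))$. Since the values of $p$ and $q$ there are $0$ and $1$ in some order, exactly one of "$n$ sides with $p$ against $q$" and "$n$ sides with $q$ against $p$" holds. For example, write $p^y$ for $p$ changed only at $y\in Y$. Then $f(p,p^y)=y$ is forced, and $n$ sides with $p$ against $p^y$ exactly when $n(y)=p(y)$.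

**The second coordinate.** Let $C=\{0,1\}^\Lambda$, a ccc space. For a finite partial function $\sigma$ from $\Lambda$ to $\{0,1\}$ let $C_\sigma=\{c\in C:\sigma\subseteq c\}$, and let $b_p=\{c\in C:c(p)=1\}$.

We first try $Z=N\times C$ with one point for each $p\in\Lambda$. There are two natural filters at $p$. In both discussions below take $\kappa=\mathfrak c$. We use that the closure of a countable set $A$ in a Hausdorff space has at most $2^{2^\omega}=2^{\mathfrak c}$ points, because $x\mapsto\{O\cap A:O\text{ a neighborhood of }x\}$ is one-to-one on $\overline A$.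

**First filter: restrict the voters.** For finite $s\subseteq\Lambda\setminus\{p\}$ let
$$E_p(s)=\{(n,c):c(p)=1\text{ and }n\text{ sides with }p\text{ against every }q\in s\}.$$
These sets are nonempty by (2), they are clopen, and $E_p(s)\cap E_p(s')=E_p(s\cup s')$. They separate points: $E_p(\{q\})\cap E_q(\{p\})=\emptyset$. Each $E_p(s)$ contains one of the $\kappa$ sets $\{n\}\times b_p$. So separation and $\pi$-character are fine. The trouble is property (e) for $\mathcal W=\{\{n\}\times b_p:n\in N\}$. Suppose that for some countable $N_0\subseteq N$ every $E_p(s)$ meets $\bigcup_{n\in N_0}\{n\}\times b_p$. Taking $s=\{p^y:y\in F\}$ for finite $F\subseteq Y$, some $n\in N_0$ agrees with $p$ on $F$. Hence $p\in\overline{N_0}$ in $\{0,1\}^Y$. There are at most $\mathfrak c^\omega=\mathfrak c$ countable sets $N_0$, so this happens for at most $\mathfrak c\cdot2^{\mathfrak c}=2^{\mathfrak c}$ points $p$. For all others among the $2^{2^{\mathfrak c}}$ points, (e) fails.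

**Second filter: restrict $c$, and look at countably many voters.** For $p\in\Lambda$, finite $s\subseteq\Lambda\setminus\{p\}$ and $n\in N$ let
$$V_n(p,s)=\{c\in C:\ c(p)=1,\ c(q)=0\text{ for every }q\in s\text{ such that }n\text{ sides with }q\text{ against }p\}.$$
So a voter $n$ unfavorable to $p$ is not thrown out; instead, $c$ is restricted. These sets are nonempty (as $p\notin s$) and clopen, $V_n(p,s)\cap V_n(p,s')=V_n(p,s\cup s')$, and
$$V_n(p,\{q\})\cap V_n(q,\{p\})=\emptyset\qquad(p\ne q).\tag{3}$$
Indeed, if $n$ sides with $p$ against $q$, then $c(p)=1$ on the first set and $c(p)=0$ on the second; the other case is symmetric. Fix a countably infinite $S\subseteq N$ and use the sets $D(S,s,e)=\{(n,c):n\in S\setminus e,\ c\in V_n(p,s)\}$ with $s,e$ finite. By (3), points are separated whatever sets $S$ they use. Property (e) holds because $S\times C$ is ccc: if $\bigcup\mathcal W$ meets every $D(S,s,e)$, Lemma 1 in $S\times C$ gives a countable $\mathcal W'\subseteq\mathcal W$ whose union is dense in $(S\times C)\cap\bigcup\mathcal W$, so $\bigcup\mathcal W'$ meets every $D(S,s,e)$.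

This time the $\pi$-character breaks. Suppose that at most $\mathfrak c$ nonempty open sets are such that every $D(S,s,e)$ contains one of them. Shrink them to sets $\{n\}\times C_\sigma$, and let $A$ be the union of the domains of these $\sigma$, so $|A|\le\mathfrak c$. Let $Y_A=\{y:p^y\in A\}$ and let $F\subseteq Y\setminus Y_A$ be finite. With $s=\{p^y:y\in F\}$, the set $D(S,s,\emptyset)$ contains one of our sets $\{n\}\times C_\sigma$. Then $n\in S$. If $n$ sided with some $p^y$, $y\in F$, against $p$, then $c(p^y)=0$ for all $c\in C_\sigma$, which is false as $p^y\notin\operatorname{dom}\sigma$. So $n$ agrees with $p$ on $F$. Thus $p\restriction(Y\setminus Y_A)$ lies in the closure of $\{n\restriction(Y\setminus Y_A):n\in S\}$. There are $\mathfrak c$ choices of $S$, at most $(2^{\mathfrak c})^{\mathfrak c}=2^{\mathfrak c}$ choices of $Y_A$, at most $2^{\mathfrak c}$ choices of $p\restriction Y_A$, and then at most $2^{\mathfrak c}$ choices of $p\restriction(Y\setminus Y_A)$. So for all but $2^{\mathfrak c}$ points $p$, *no* single $S$ works.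

**Both at once.** The way out is to use all $S$ simultaneously. Put a regular open $U$ into the filter at $p$ if *for every* countably infinite $S\subseteq N$ there are finite $s,e$, depending on $S$, with $D(S,s,e)\subseteq U$. This filter is the intersection of the filters of the second kind. Two things must then be seen. For o-tightness, failure of an open set to meet some $U$ in the filter should reduce to a single $S$; this will be a short argument. For the $\pi$-character, $U$ now contains many sets $\{n\}\times V_n(p,s_S)$, one for each $S$ with $n\in S\setminus e_S$. We hope that for some $n$ their union is dense in $\{n\}\times b_p$. Since $U$ is *regular* open, it then contains all of $\{n\}\times b_p$.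

One defect of $N\times C$ is left: condition (1). The clopen set $\{n_0\}\times C$ is in none of the filters, because some $S$ omits $n_0$. We repair it by placing points below every basic open set, which needs infinitely many levels.

## The space $X_\kappa$

Let $Z=(N\times C)^\omega$ with the product topology, with points $z=(n_i,c_i)_{i<\omega}$. For $t\in N^j$ and clopen $a\subseteq C^j$ put
$$B(t,a)=\{z\in Z:\ n_i=t(i)\ (i<j),\ (c_i)_{i<j}\in a\},$$
a clopen set. Call a clopen subset of $C^j\cong\{0,1\}^{\Lambda\times j}$ *basic* if it is determined by a finite partial function. Every nonempty open subset of $Z$ contains some $B(t,a)$ with $a$ nonempty basic: shrink to a box restricting only the first $j$ coordinates, choose each $n_i$, $i<j$, and shrink in the $C$-coordinates.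

**Points.** Let $X=X_\kappa=N^{<\omega}\times\Lambda$. Then $|X|=\kappa\cdot2^{2^\kappa}=2^{2^\kappa}$. For each $t\in N^j$ fix a map $p\mapsto a(t,p)$ from $\Lambda$ *onto* the set of nonempty basic clopen subsets of $C^j$. This is possible since there are at most $|\Lambda|$ of them; for $j=0$ the only one is $C^0$. For $\xi=(t,p)$ write $a(\xi)=a(t,p)$.

**Filters.** Let $[N]^\omega$ be the set of countably infinite subsets of $N$. For $\xi=(t,p)$ with $|t|=j$, $S\in[N]^\omega$, finite $s\subseteq\Lambda\setminus\{p\}$ and finite $e\subseteq S$ let
$$D_\xi(S,s,e)=\{z\in B(t,a(\xi)):\ n_j\in S\setminus e,\ c_j\in V_{n_j}(p,s)\}.$$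
It is open, because $N$ is discrete and each $V_n(p,s)$ is open, and nonempty, because $a(\xi)$, $S\setminus e$ and the $V_n(p,s)$ are nonempty. So $t$ and $a(\xi)$ say below which basic open set the point $\xi$ sits, and at the next level $j$ we use the filter of the previous section:
$$F_\xi=\{U\in RO(Z):\ \forall S\in[N]^\omega\ \exists s\,\exists e\ \ D_\xi(S,s,e)\subseteq U\}.$$
Since $D_\xi(S,s,e)\cap D_\xi(S,s',e')=D_\xi(S,s\cup s',e\cup e')$, the family $F_\xi$ is closed under finite intersections. It is upward closed, contains $Z$, and omits $\emptyset$.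

**Condition (1).** Let $U\in RO(Z)$ be nonempty. Then $U\supseteq B(t,a)$ for some $t$ and some nonempty basic $a$, and $a=a(t,p)$ for some $p$. For every $S$ we have $D_{(t,p)}(S,\emptyset,\emptyset)\subseteq B(t,a)\subseteq U$. So $(t,p)\in[U]$.

Hence Lemma 2 applies. It gives a semiregular topology on $X$, and four things remain: the Hausdorff property, cellularity, o-tightness and $\pi$-character.

## Separation and cellularity

**The Hausdorff property.** By Lemma 2(c) we need disjoint members of $F_\xi$ and $F_{\xi'}$ for $\xi=(t,p)\ne\xi'=(t',p')$. The sets below are clopen, since membership depends on finitely many coordinates and, for each value of the discrete coordinates, is a clopen condition on the $c_i$.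

*Case $t=t'$, $|t|=j$.* Then $p\ne p'$. The set $\{z\in B(t,a(\xi)):c_j\in V_{n_j}(p,\{p'\})\}$ contains $D_\xi(S,\{p'\},\emptyset)$ for every $S$, so it is in $F_\xi$. Likewise $\{z\in B(t,a(\xi')):c_j\in V_{n_j}(p',\{p\})\}\in F_{\xi'}$. They are disjoint by (3), applied with $n=n_j$.

*Case $t,t'$ incomparable.* Here $B(t,C^{|t|})\in F_\xi$ and $B(t',C^{|t'|})\in F_{\xi'}$ are disjoint.

*Case $t\subsetneq t'$, $j=|t|$.* The set $\{z\in B(t,C^j):n_j\ne t'(j)\}$ is in $F_\xi$: given $S$, use $s=\emptyset$ and $e=S\cap\{t'(j)\}$. It is disjoint from $B(t',C^{|t'|})\in F_{\xi'}$, on which $n_j=t'(j)$. The case $t'\subsetneq t$ is symmetric.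

**Cellularity.** First, $c(Z)\le\kappa$. Given $\kappa^+$ pairwise disjoint nonempty open sets, shrink them to sets $B(t,a)$ with $a\neq\emptyset$. Since $|N^{<\omega}|=\kappa$, $\kappa^+$ many have the same $t$. Then their sets $a$ are pairwise disjoint nonempty open subsets of the ccc space $C^{|t|}$, a contradiction. So $c(X)\le\kappa$ by Lemma 2(b). The clopen sets $B(\langle n\rangle,C)$, $n\in N$, are nonempty and pairwise disjoint, so by Lemma 2(a) and (1) the sets $[B(\langle n\rangle,C)]$ are too. Hence $c(X)=\kappa$.

## Countable o-tightness from one countable set of voters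

We verify the hypothesis of Lemma 2(e). Let $\xi=(t,p)$, $j=|t|$, let $\mathcal W\subseteq RO(Z)$, and let $G=\bigcup\mathcal W$. Assume that every $U\in F_\xi$ meets $G$.

**Step 1: reduce to one $S$.** We claim that there is $S\in[N]^\omega$ such that $D_\xi(S,s,e)\cap G\neq\emptyset$ for all $s,e$. Otherwise choose for each $S\in[N]^\omega$ a pair $s_S,e_S$ with $D_\xi(S,s_S,e_S)\cap G=\emptyset$. Put $D=\bigcup_SD_\xi(S,s_S,e_S)$ and $U=\operatorname{int}\overline D$. Then $U$ is regular open and contains $D_\xi(S,s_S,e_S)$ for every $S$, so $U\in F_\xi$. But the open set $G$ misses $D$, hence $\overline D$, hence $U$. This contradicts the assumption. Fix such an $S$.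

**Step 2: pass to finitely many coordinates.** Let $\varphi:Z\to(N\times C)^{j+1}$ be the projection to coordinates $0,\dots,j$, an open map. Let $T$ be the set of points of $(N\times C)^{j+1}$ with $n_i=t(i)$ for $i<j$ and $n_j\in S$. It is open and homeomorphic to $S\times C^{j+1}$, a countable sum of ccc spaces, hence ccc. Lemma 1 in $T$, applied to the open sets $T\cap\varphi[W]$, $W\in\mathcal W$, gives a countable $\mathcal W'\subseteq\mathcal W$ such that $T\cap\bigcup_{W\in\mathcal W'}\varphi[W]$ is dense in $T\cap\varphi[G]$.

**Step 3: $\mathcal W'$ suffices.** Let $U\in F_\xi$ and choose $s,e$ with $D_\xi(S,s,e)\subseteq U$. Membership in $D_\xi(S,s,e)$ depends only on coordinates $0,\dots,j$, so $D_\xi(S,s,e)=\varphi^{-1}[\tilde D]$ for an open $\tilde D\subseteq T$. By Step 1, $\tilde D$ meets $\varphi[G]$. The nonempty open set $\tilde D\cap\varphi[G]\subseteq T\cap\varphi[G]$ meets $\varphi[W]$ for some $W\in\mathcal W'$ by Step 2. If $w\in W$ has $\varphi(w)\in\tilde D$, then $w\in\varphi^{-1}[\tilde D]=D_\xi(S,s,e)\subseteq U$. So $U$ meets $W$.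

By Lemma 2(e), $ot(X)=\omega$.

## A $\pi$-base of size $\kappa$ by closing off

Fix $\xi=(t,p)$, $j=|t|$, and for $n\in N$ let
$$R_\xi(n)=\{z\in B(t,a(\xi)):\ n_j=n,\ c_j(p)=1\},$$
a nonempty clopen set. We show that every $U\in F_\xi$ contains some $R_\xi(n)$. Then by Lemma 2(d) the sets $[R_\xi(n)]$, $n\in N$, form a local $\pi$-base at $\xi$ of size at most $\kappa$, so $\pi\chi(X)\le\kappa$.

Let $U\in F_\xi$. For each $S\in[N]^\omega$ fix $s_S,e_S$ with $D_\xi(S,s_S,e_S)\subseteq U$, and for $n\in N$ let $\mathcal S_n=\{S\in[N]^\omega:n\in S\setminus e_S\}$. By definition of $D_\xi$,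
$$\{z\in B(t,a(\xi)):n_j=n,\ c_j\in V_n(p,s_S)\}\subseteq U\qquad\text{for all }S\in\mathcal S_n.\tag{4}$$

**Step 1: a sufficient condition for $R_\xi(n)\subseteq U$.** Suppose $n\in N$ and a finite $r\subseteq\Lambda\setminus\{p\}$ satisfy

(i) $n$ sides with $p$ against every $q\in r$;

(ii) for every finite $h\subseteq\Lambda\setminus r$ there is $S\in\mathcal S_n$ with $s_S\cap h=\emptyset$.

We claim $R_\xi(n)\subseteq U$. Let $V^*=\bigcup_{S\in\mathcal S_n}V_n(p,s_S)\subseteq b_p$. We first show that $V^*$ is dense in $b_p$. A nonempty open subset of $b_p$ contains some $C_\sigma$, where $\sigma$ is a finite partial function with $\sigma(p)=1$. Apply (ii) to $h=\operatorname{dom}\sigma\setminus r$ to get $S$. If $q\in s_S$ and $n$ sides with $q$ against $p$, then $q\notin r$ by (i), and $q\notin h$, so $q\notin\operatorname{dom}\sigma$. Therefore $\sigma$ extends to some $c\in C$ with $c(q)=0$ for all these $q$, and $c\in V_n(p,s_S)\subseteq V^*$. So $V^*$ meets $C_\sigma$.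

By (4), $U$ contains $\{z\in B(t,a(\xi)):n_j=n,\ c_j\in V^*\}$. This set is obtained from $R_\xi(n)=\{z\in B(t,a(\xi)):n_j=n,\ c_j\in b_p\}$ by replacing, in coordinate $j$ alone, the set $b_p$ with a dense subset. So it is dense in $R_\xi(n)$. Hence the open set $R_\xi(n)$ is contained in $\overline U$, and $R_\xi(n)\subseteq\operatorname{int}\overline U=U$.

**Step 2: a countable closed-off world.** Where should $n$ and $r$ come from? If $n$ lies in a countable set $S$ that converges to $p$ on countably many coordinates, it is favorable to $p$ against the countably many $q$ that these coordinates control. We must arrange that the remaining $q\in s_S$ do no harm, in the sense of (ii). For $n\in N$ and finite $r\subseteq\Lambda$ call a finite $h\subseteq\Lambda\setminus r$ an *obstruction* for $(n,r)$ if $s_S\cap h\ne\emptyset$ for every $S\in\mathcal S_n$. So (ii) says that there is no obstruction. Let $h(n,r)$ be an obstruction for $(n,r)$ if there is one, and $\emptyset$ otherwise. Pick $q_0\in\Lambda\setminus\{p\}$ and let $Q_0=\{q_0\}$. Given a countable $Q_i$, let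

* $Y_i=\{f(p,q):q\in Q_i\setminus\{p\}\}$, a countable nonempty set;
* $N_i\subseteq N$ be countable and contain, for each finite $F\subseteq Y_i$, infinitely many $n$ that agree with $p$ on $F$, which is possible by (2);
* $Q_{i+1}=Q_i\cup\bigcup\{h(n,r):n\in N_0\cup\dots\cup N_i,\ r\subseteq Q_i\text{ finite}\}$, again countable.

Let $Q=\bigcup_iQ_i$, $Y_\infty=\bigcup_iY_i=\{f(p,q):q\in Q\setminus\{p\}\}$ and $N_\infty=\bigcup_iN_i$. All three are countable. Since the $Q_i$ and $Y_i$ increase,
$$h(n,r)\subseteq Q\quad\text{for all }n\in N_\infty\text{ and finite }r\subseteq Q,\tag{5}$$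
and for each finite $F\subseteq Y_\infty$ infinitely many $n\in N_\infty$ agree with $p$ on $F$.

**Step 3: choose $S^*$, $r$ and $n$.** Enumerate $Y_\infty=\{g_k:k<\omega\}$, with repetitions allowed. Choose distinct $n_k\in N_\infty$, $k<\omega$, with $n_k(g_i)=p(g_i)$ for $i\le k$. Let $S^*=\{n_k:k<\omega\}\in[N]^\omega$ and
$$r=s_{S^*}\cap Q,$$
a finite subset of $\Lambda\setminus\{p\}$. If $q\in r$, then $f(p,q)=g_i$ for some $i$, so $n_k$ sides with $p$ against $q$ for all $k\ge i$. As $r$ and $e_{S^*}$ are finite, we can fix $n=n_k\in S^*\setminus e_{S^*}$ which sides with $p$ against every $q\in r$. So (i) holds, $n\in N_\infty$, and $S^*\in\mathcal S_n$.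

**Step 4: verify (ii).** If (ii) failed, there would be an obstruction for $(n,r)$, so $h=h(n,r)$ would be one. By (5), $h\subseteq Q$, and $h\cap r=\emptyset$. Then
$$s_{S^*}\cap h=(s_{S^*}\cap Q)\cap h=r\cap h=\emptyset,$$
although $S^*\in\mathcal S_n$. This contradicts the definition of an obstruction. So (ii) holds, and Step 1 gives $R_\xi(n)\subseteq U$.

This completes the proof of Theorem 2. $\square$

Note the order of events in Steps 2–4. The set $S^*$ is not known to the construction of $Q$, and $s_{S^*}$ may well contain points outside $Q$. But a potential obstruction can be found inside $Q$, and inside $Q$ the set $s_{S^*}$ is just $r$. Readers who use elementary submodels will recognize $Q$, $Y_\infty$ and $N_\infty$ as playing the roles of $\Lambda\cap M$, $Y\cap M$ and $N\cap M$ for a countable elementary submodel $M$.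

By the known quasiregular case, $X_{\mathfrak c}$ is semiregular but not quasiregular.

## Sharpness, and the diagonal $c=\pi\chi$

**Theorem 3.**

(a) For all infinite $\tau\le\kappa$ there is a semiregular Hausdorff $X$ with $c(X)=\pi\chi(X)=\kappa$, $ot(X)=\tau$, $|X|=2^{2^\kappa}$. Hence $\max\{|X|:X\text{ Hausdorff},\ c(X)\pi\chi(X)\le\kappa\}=2^{2^\kappa}$. Moreover, the inequality of the question holds for all Hausdorff $X$ with $c(X)=\pi\chi(X)=\kappa$, $ot(X)=\tau$ if and only if $2^{\kappa^\tau}=2^{2^\kappa}$.

(b) The bound of Theorem 1 is attained by spaces with $ot=\omega$, $c=\kappa$, $\pi\chi=\mu$ whenever $\mu\le\kappa\le2^\mu$, and whenever $\kappa\le\mu$ and $\mu^\kappa=2^\kappa\cdot\mu$.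

**Proof.** We add to a space $X_\kappa$ simple summands that raise one parameter without disturbing the others. The rules for sums, and the parameters of $\{0,1\}^\mu$, $T_\rho$ and $D_\lambda$, are in the first section. These three spaces have clopen bases, so they are semiregular.

**Step 1: the space in (a).** Let $X=X_\kappa\oplus\{0,1\}^\kappa\oplus T_\tau$. It is semiregular Hausdorff. The cellularities of the summands are $\kappa,\omega,\tau$, so $c(X)=\kappa$. The $\pi$-characters are at most $\kappa$, equal to $\kappa$, and equal to $\tau$, so $\pi\chi(X)=\kappa$. The o-tightnesses are $\omega,\omega,\tau$, so $ot(X)=\tau$. Finally $|X|=2^{2^\kappa}$.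

**Step 2: the maximum.** If $X$ is Hausdorff and $c(X)\pi\chi(X)\le\kappa$, Theorem 1 gives $|X|\le2^{\kappa\cdot\kappa^\kappa}=2^{2^\kappa}$. The value is attained by Step 1.

**Step 3: the equivalence.** For $c=\pi\chi=\kappa$ and $ot=\tau$ the bound of the question is $2^{\kappa\cdot\kappa^\tau}=2^{\kappa^\tau}\le2^{\kappa^\kappa}=2^{2^\kappa}$. If $2^{\kappa^\tau}=2^{2^\kappa}$, the inequality holds for all such Hausdorff spaces by Step 2. If $2^{\kappa^\tau}<2^{2^\kappa}$, the space of Step 1 violates it.

**Step 4: (b) for $\mu\le\kappa\le2^\mu$.** Let $X=X_\mu\oplus\{0,1\}^\mu\oplus D_\kappa$. The cellularities are $\mu,\omega,\kappa$, so $c(X)=\kappa$. The $\pi$-characters are at most $\mu$, equal to $\mu$, and $\omega$, so $\pi\chi(X)=\mu$. All o-tightnesses are $\omega$. Here $\min\{\kappa,\mu\}=\mu$ and $\kappa\cdot\mu^\mu=\kappa\cdot2^\mu=2^\mu$. Hence $|X|=2^{2^\mu}=2^{\kappa\cdot\mu^\mu}$, the bound of Theorem 1.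

**Step 5: (b) for $\kappa\le\mu$ and $\mu^\kappa=2^\kappa\cdot\mu$.** Let $X=X_\kappa\oplus\{0,1\}^\mu$. Then $c(X)=\kappa$, $\pi\chi(X)=\mu$ (the first summand contributes at most $\kappa\le\mu$) and $ot(X)=\omega$. Here $\min\{\kappa,\mu\}=\kappa$, and
$$|X|=\max\{2^{2^\kappa},2^\mu\}=2^{2^\kappa\cdot\mu}=2^{\mu^\kappa}=2^{\kappa\cdot\mu^\kappa},$$
which is the bound of Theorem 1. $\square$
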